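# Lifting unimodular elements over polynomial and Laurent polynomial rings

## 1. Statement: lifting from the locus $X=0$, $Y=1$

Rings are commutative with identity and need not be noetherian. The symbol $\dim$ means Krull dimension, and $\dim 0=-1$. "Rank $r$" means constant rank $r$. If $P$ is a projective module over a ring $A$, an element $p\in P$ is *unimodular* if $\varphi(p)=1$ for some $\varphi\in\operatorname{Hom}_A(P,A)$. The set of unimodular elements is $\operatorname{Um}(P)$. For an ideal $I$ of $A$, reduction gives a natural map $\operatorname{Um}(P)\to\operatorname{Um}(P/IP)$.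

For a ring $R$ of finite dimension put
$$D_l(R)=\dim R[T_1,\dots,T_l]-l\qquad(l\ge 0).$$
Fix $m,n\ge 0$, put $k=m+n$ and
$$S=R[X_1,\dots,X_n,Y_1^{\pm1},\dots,Y_m^{\pm1}],\qquad J=(X_1,\dots,X_n,\,Y_1-1,\dots,Y_m-1)\subset S .$$

**Theorem 1.** Let $k\ge 1$ and $\dim R<\infty$. If $P$ is a finitely generated projective $S$-module of rank $r>D_{k-1}(R)$, then $\operatorname{Um}(P)\to\operatorname{Um}(P/JP)$ is surjective.

**Corollary 2.** Let $\dim R<\infty$. If $P$ is a finitely generated projective $S$-module of rank $r>\dim S-(m+n)$, then $\operatorname{Um}(P)\to\operatorname{Um}(P/JP)$ is surjective.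

**Proposition 3.** For every $(m,n)$ with $m+n\ge1$ there are a ring $R$ with $\dim S-(m+n)=D_{k-1}(R)=\dim R=1$ and a projective $S$-module $L$ of rank $1$ for which $\operatorname{Um}(L)\to\operatorname{Um}(L/JL)$ is not surjective. So in Theorem 1 and in Corollary 2 the sign $>$ cannot be replaced by $\ge$.

Corollary 2 answers a question from Anjan Gupta, "On the existence of unimodular elements and cancellation of projective modules over noetherian and non-noetherian rings", arXiv:1411.0369 (2014). Two one-variable results are quoted there, for $R$ of finite dimension and $P$ finitely generated projective of rank $r$: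

(a) if $P$ is over $R[X]$ and $r\ge\dim R[X]$, then $\operatorname{Um}(P)\to\operatorname{Um}(P/XP)$ is surjective;

(b) if $P$ is over $R[X,1/X]$ and $r\ge\dim R[X,1/X]$, then $\operatorname{Um}(P)\to\operatorname{Um}(P/(X-1)P)$ is surjective.

## 2. Unimodular elements, order ideals, and the numbers $D_l(R)$

**Unimodular elements.** If $\varphi(p)=1$, then $a\mapsto ap$ is injective and $P=Ap\oplus\ker\varphi$. Conversely, a decomposition $P=Ap\oplus Q$ with $A\cong Ap$ via $a\mapsto ap$ gives such a $\varphi$. So a unimodular element is a generator of a free direct summand of rank one. In $A^r$ the column $(a_1,\dots,a_r)$ is unimodular if and only if $(a_1,\dots,a_r)A=A$; for instance $(2,3)\in\operatorname{Um}(\mathbb Z^2)$. Reduction is not surjective for a general ideal: $\operatorname{Um}(\mathbb Z)=\{1,-1\}$, while $2\in\operatorname{Um}(\mathbb Z/5)$, so $2$ does not lift. The ideal $J$ is special because $R\subset S$ maps isomorphically onto $S/J$.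

**Order ideals.** For $p\in P$ let $O(p)=\{\varphi(p):\varphi\in P^*\}$, an ideal of $A$. Then $p$ is unimodular if and only if $O(p)=A$. For $p=(a_1,\dots,a_r)\in A^r$ we have $O(p)=(a_1,\dots,a_r)$. If $P$ is finitely generated projective and $A\to A_1$ is a ring homomorphism, then $P^*\otimes_A A_1=(P\otimes_A A_1)^*$ (clear for free modules of finite rank, hence for direct summands of them), so $O(p\otimes1)=O(p)A_1$: order ideals commute with base change.

**The numbers $D_l(R)$.** They are finite, since $\dim B[T]\le 2\dim B+1$. If $B\ne0$ has finite dimension and $\mathfrak p_0\subsetneq\dots\subsetneq\mathfrak p_h$ is a chain of primes of $B$, then $\mathfrak p_0[T]\subsetneq\dots\subsetneq\mathfrak p_h[T]\subsetneq(\mathfrak p_h,T)$ is a chain in $B[T]$. So $\dim B[T]\ge\dim B+1$, and for $R\neq0$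
$$\dim R=D_0(R)\le D_1(R)\le D_2(R)\le\cdots. \tag{1}$$
Also $D_l(R/\mathfrak a)\le D_l(R)$ for every ideal $\mathfrak a$. If $R\ne0$ is noetherian of finite dimension, all $D_l(R)$ equal $\dim R$.

Here is a ring with $D_1(R)>D_0(R)$. Let $F$ be a field, $V=F(y)[x]_{(x)}$, $\mathfrak m=xV$ and $R=F+\mathfrak m$.

* $\dim R=1$. An element of $R\setminus\mathfrak m$ has the form $c+\mu$ with $c\in F^*$, $\mu\in\mathfrak m$, and is a unit of $R$; so $R$ is local with maximal ideal $\mathfrak m\neq0$. Let $\mathfrak p\ne0$ be a prime and $0\ne a\in\mathfrak p$; write $a=x^iu$ with $u\in V^*$. For $b\in\mathfrak m$ we have $b^{i+1}=x^{i+1}v$ with $v\in V$, and $x^{i+1}v=a\cdot(xu^{-1}v)\in a\mathfrak m\subset\mathfrak p$. Hence $\mathfrak m\subset\mathfrak p$.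
* $\dim R[T]=3$. Let $\mathfrak q$ be the kernel of $R[T]\to F(y)(x)$, $T\mapsto y$. It contains $xT-xy\neq0$. If $f=\sum r_iT^i\in\mathfrak q$ and $c_i\in F$ is the residue of $r_i$, then reducing $f(y)=0$ modulo $x$ gives $\sum c_iy^i=0$, so all $c_i=0$; thus $\mathfrak q\subset\mathfrak m[T]$. The inclusion is strict, since $x\notin\mathfrak q$. So $0\subsetneq\mathfrak q\subsetneq\mathfrak m[T]\subsetneq(\mathfrak m,T)$, and $3\le\dim R[T]\le2\cdot1+1$.

Hence $D_0(R)=1$ and $D_1(R)=2$. For this $R$ and $k=1$, Corollary 2 asks for $r\ge3$ and Theorem 1 for $r\ge2$.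

**The dimension of $S$.** Both $Y_j$ and $Y_j^{-1}$ are roots of $T^2-(Y_j+Y_j^{-1})T+1$. So $S$ is integral over $R[X_1,\dots,X_n,Y_1+Y_1^{-1},\dots,Y_m+Y_m^{-1}]$, which is a polynomial ring in $k$ variables over $R$. Hence $\dim S=\dim R[T_1,\dots,T_k]$, and for $R\ne0$, $k\ge1$,
$$\dim S-(m+n)=D_k(R)\ge D_{k-1}(R)\ge\dim R. \tag{2}$$
So Theorem 1 implies Corollary 2 for $k\ge1$. For $k=0$ we have $J=0$ and there is nothing to prove; for the zero ring everything is trivial.

**One variable.** For $k=1$ the hypothesis of Theorem 1 is $r>D_0(R)=\dim R$. For $R\neq0$ this contains (a) and (b), since $\dim R[X]=\dim R[X,1/X]\ge\dim R+1$. For any $k\ge1$ with $D_{k-1}(R)=\dim R$, for example $R$ noetherian, the hypothesis is again $r>\dim R$. If $k\ge2$ and $D_{k-1}(R)>\dim R$, the argument below does not decide whether $r>\dim R$ suffices.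

## 3. Free modules, and a line bundle over the cusp

**Free modules.** If $P$ has a basis, then $u_0\in\operatorname{Um}(P/JP)$ has coordinates in $S/J=R$ generating the unit ideal. View them in $R\subset S$: the element of $P$ with these coordinates is unimodular and lifts $u_0$. No condition on $r$ is needed. So the difficulty is in modules that are not free.

**The cusp; proof of Proposition 3.** Let $F$ be a field and $R=F[t^2,t^3]$, a noetherian ring of dimension $1$, so $\dim S-(m+n)=D_{k-1}(R)=\dim R=1$. Let $x=X_1$ if $n\ge1$, and $x=Y_1-1$ otherwise. Put $S'=F[t][X_1,\dots,X_n,Y_1^{\pm1},\dots,Y_m^{\pm1}]\supset S$, and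
$$L=(t^2x^2,\;1+tx)S,\qquad L'=(t^2x^2,\;1-tx)S,$$
submodules of $S'$.

*$L$ is invertible.* The products of generators are $t^4x^4$, $t^2x^2-t^3x^3$, $t^2x^2+t^3x^3$ and $1-t^2x^2$. All lie in $S$, and $t^4x^4+(1-t^2x^2)(1+t^2x^2)=1$. So $LL'=S$, and $L$ is projective of rank $1$.

*$L/JL\cong R$.* Reduction modulo $JS'$ maps $at^2x^2+b(1+tx)$, with $a,b\in S$, to $\bar b\in R\subset F[t]$, because $x\in J$. It kills $JL$ and is onto $R$. So we get a surjection $L/JL\to R$ of projective $R$-modules of rank one, which is an isomorphism. In particular $\operatorname{Um}(L/JL)\ne\emptyset$.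

*$\operatorname{Um}(L)=\emptyset$.* A unimodular element $f$ of $L$ would give $L=fS\oplus Q$ with $Q$ of rank $0$, so $L=fS$. From $LL'=S$ and $L,L'\subset S'$ we get $LS'\cdot L'S'=S'$ with both factors ideals of $S'$, so $LS'=S'$ and $f$ is a unit of $S'$. The units of $S'$ are the elements of $F^*$ times monomials in the $Y_j$, so $f\in S^*$ and $L=S$. But $1+tx\in L$, while $1+tx\notin S$ since $t\notin R$. This is a contradiction, and Proposition 3 is proved. $\square$

**One more dimension of room.** Take $P=L\oplus S$, of rank $2>1$. The element $(\overline{1+tx},0)$ of $P/JP$ is unimodular. The lift $(1+tx,0)$ is not unimodular, since that would give $\operatorname{Um}(L)\neq\emptyset$. But $z=(1+tx,\;t^2x^2)$ is also a lift, and $\varphi(\ell,y)=(1-tx)\ell+y$ is a homomorphism $P\to S$ because $1-tx\in L'$. We have $\varphi(z)=(1-t^2x^2)+t^2x^2=1$. So one starts with an arbitrary lift and corrects it within its class modulo $J$.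

## 4. Quoted theorems and fibre products

We quote three theorems; none needs a noetherian hypothesis on $B$. A $B[Z]$-module is *extended from $B$* if it is isomorphic to $N[Z]=N\otimes_BB[Z]$ for a $B$-module $N$. Then $N\cong M/(Z-c)M$ for each $c\in B$. Free modules are extended. The module $L$ of Section 3, for $S=R[X]$, is not: $L/XL\cong R$ would make it free.

* (Q1) Over a field $\kappa$, finitely generated projective modules over $\kappa[X_1,\dots,X_n,Y_1^{\pm1},\dots,Y_m^{\pm1}]$ are free (Quillen, Suslin; Swan, *Projective modules over Laurent polynomial rings*, 1978).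
* (Q2) Quillen's patching theorem: if $M$ is a finitely presented $B[Z]$-module such that $M_{\mathfrak n}$ is extended from $B_{\mathfrak n}$ for all maximal ideals $\mathfrak n$ of $B$, then $M$ is extended from $B$.
* (Q3) Horrocks: if $B$ is local and $v\in\operatorname{Um}_r(B[Z])$ has a monic entry, then $v$ is the first column of a matrix in $GL_r(B[Z])$ (Lang, *Algebra*, Ch. XXI §3).

Here $\operatorname{Um}_r(B)$ denotes the set of unimodular columns of length $r$. We also use two gluing facts. For ideals $\mathfrak a,\mathfrak b$ of a ring, tensoring the exact sequence of quotients by $\mathfrak a\cap\mathfrak b$, by $\mathfrak a$ and $\mathfrak b$, and by $\mathfrak a+\mathfrak b$ with a flat module $N$ gives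
$$N/(\mathfrak a\cap\mathfrak b)N=N/\mathfrak aN\times_{N/(\mathfrak a+\mathfrak b)N}N/\mathfrak bN. \tag{3}$$
In particular, an element of $N/\mathfrak aN$ and an element of $N/\mathfrak bN$ with equal images in $N/(\mathfrak a+\mathfrak b)N$ have a common lift to $N$; and $\mathfrak aN\cap\mathfrak bN=(\mathfrak a\cap\mathfrak b)N$. Secondly, if $s,h$ are comaximal, then $N=N_s\times_{N_{sh}}N_h$ for every module $N$.

## 5. How far general position reaches, and what lex-monic polynomials add

The correction at the end of Section 3 is an instance of the following lemma, in which $b$ plays the role of the ideal along which we may move.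

**Lemma 4.** Let $C$ be a ring, $e\ge0$, $\dim C\le e-1$. Let $\Gamma\subset C$ be a subset such that every element of $C$ has a unit multiple in $\Gamma$. For $a_1,\dots,a_e,b\in C$ there are $x_1,\dots,x_e\in\Gamma$ with $b\in\sqrt{(a_1+bx_1,\dots,a_e+bx_e)}$.

*Proof.* We use induction on $e$. If $e=0$, then $C=0$ and the claim is trivial. Let $e\ge1$ and consider the ideal
$$\mathfrak j=a_eC+\{y\in C: ya_e\text{ is nilpotent}\}.$$
No minimal prime $\mathfrak p$ contains $\mathfrak j$. Indeed, if $a_e\in\mathfrak p$, then $a_e$ is nilpotent in $C_{\mathfrak p}$, whose only prime is $\mathfrak pC_{\mathfrak p}$. So $ya_e^\mu=0$ for some $y\notin\mathfrak p$, $\mu\ge1$; then $ya_e$ is nilpotent and $y\in\mathfrak j\setminus\mathfrak p$. Hence every chain of primes containing $\mathfrak j$ can be prolonged downwards by a minimal prime, and $\dim C/\mathfrak j\le e-2$ (also if $C/\mathfrak j=0$, as $e\ge1$). The image of $\Gamma$ in $C/\mathfrak j$ has the property required of $\Gamma$. By induction there are $x_1,\dots,x_{e-1}\in\Gamma$ and $\mu\ge1$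 with
$$b^\mu=\sum_{i<e}c_i(a_i+bx_i)+ca_e+y,\qquad ya_e\text{ nilpotent}.$$
Choose a unit $\varepsilon$ with $x_e:=\varepsilon y\in\Gamma$. Let $\mathfrak q$ be a prime containing $a_i+bx_i$ for all $i\le e$. The element $a_ebx_e=\varepsilon b\,ya_e$ is nilpotent, so $a_e^2=a_e(a_e+bx_e)-a_ebx_e\in\mathfrak q$. Hence $a_e\in\mathfrak q$, then $bx_e\in\mathfrak q$, then $by\in\mathfrak q$. Multiplying the displayed equation by $b$ gives $b^{\mu+1}\in\mathfrak q$, so $b\in\mathfrak q$. $\square$

**The naive count.** Take coordinates $a_1,\dots,a_r\in S$ of a lift, so that $(a_1,\dots,a_r)+\Theta S=S$, where $\Theta$ is the equation of one variable, $X_n$ or $Y_m-1$. If $r\ge\dim S+1$, Lemma 4 with $C=S$, $b=\Theta$ gives $a_i'=a_i+\Theta y_i$ with $\Theta\in\sqrt{(a_1',\dots,a_r')}$. A prime containing all $a_i'$ would contain $\Theta$ and hence all $a_i$, which is impossible. So the $a_i'$ generate $S$. But this needs $r\ge D_k(R)+k+1$, too much by $k$ even for Corollary 2.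

**Peeling off one variable at a time.** View $S$ as $A[X_n]$ or $A[Y_m^{\pm1}]$, with $A$ in $k-1$ variables over $R$, and apply the case $k=1$ of Theorem 1 over the base $A$. This needs $r>\dim A=D_{k-1}(R)+(k-1)$. For $k=1$ this is exactly Theorem 1. For $k\ge2$ it is too much by $k-1$: over $R=F[t^2,t^3]$ with $k=2$ it needs $r\ge3$, whereas $r\ge2$ is claimed. So a single variable must be peeled off at a cost measured by $R$, not by $A$.

Before applying Lemma 4 we shall therefore invert enough elements to remove the contribution $k-1$.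

**Definition.** A polynomial in $R[T_1,\dots,T_l]$ is *lex-monic* if its leading coefficient for the lexicographic order $T_1>\dots>T_l$ is $1$.

For example $T_1T_2^5+7T_1+T_2^{100}$ is lex-monic with leading monomial $T_1T_2^5$; over $\mathbb Z$ the polynomial $2T_1+T_2$ is not. Products of lex-monic polynomials are lex-monic. For $l=0$ the only one is $1$.

**Lemma 5.** Let $R\ne0$ have finite dimension and let $W\subset R[T_1,\dots,T_l]$ be the set of lex-monic polynomials. Then $\dim W^{-1}R[T_1,\dots,T_l]\le D_l(R)$.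

For a field $R$ this can be seen directly: every nonzero polynomial is a constant times a lex-monic one, so the localization is the field of rational functions, of dimension $0=D_l(R)$.

*Proof.* We use induction on $l$, for all rings at once; $l=0$ is clear. Let $l\ge1$ and let $\mathfrak q_0\subsetneq\dots\subsetneq\mathfrak q_h$ be primes of $R[T_1,\dots,T_l]$ disjoint from $W$. We shall lengthen the chain by one, in a different polynomial ring.

As $T_1\in W$, the chain extends to primes of $R[T_1^{\pm1},T_2,\dots,T_l]$. Put $t=T_1^{-1}$. This ring is the localization of $R[t][T_2,\dots,T_l]$ at $t$, so we obtain a strict chain of contractions $\mathfrak q_0'\subsetneq\dots\subsetneq\mathfrak q_h'$ in $R[t][T_2,\dots,T_l]$ with $t\notin\mathfrak q_h'$. Let $\mathfrak b\subset R[T_2,\dots,T_l]$ be the image of $\mathfrak q_h'$ under $t\mapsto0$, and $W'$ the set of lex-monic polynomials in $R[T_2,\dots,T_l]$.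

Suppose $f\in\mathfrak q_h'$ and $f|_{t=0}=w\in W'$. For large $N$ the element $T_1^Nf=T_1^Nw+(\text{lower powers of }T_1)$ is a polynomial, it is lex-monic, and it lies in $\mathfrak q_h$: a contradiction. So $\mathfrak b\cap W'=\emptyset$, and there is a prime $\mathfrak p\supseteq\mathfrak b$ with $\mathfrak p\cap W'=\emptyset$. Let $\mathfrak q_{h+1}'=(\mathfrak p,t)$ be the preimage of $\mathfrak p$ under $t\mapsto0$. It is a prime containing $\mathfrak q_h'$ and $t\notin\mathfrak q_h'$, so the inclusion is strict. It contains no polynomial in $T_2,\dots,T_l$ that is lex-monic over $R[t]$, since setting $t=0$ in such a polynomial would give an element of $\mathfrak p\cap W'$. So $\mathfrak q_0'\subsetneq\dots\subsetneq\mathfrak q_{h+1}'$ is a chain of primes disjoint from the lex-monic polynomials over the ring $R[t]$ in $l-1$ variables. By induction for $R[t]$,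
$$h+1\le D_{l-1}(R[t])=\dim R[t][T_2,\dots,T_l]-(l-1)=D_l(R)+1,$$
so $h\le D_l(R)$. $\square$

**The improved count.** Suppose $P$ becomes free after inverting a nonzerodivisor $s\in R$, and suppose the problem is already solved modulo $s$. Spend the first coordinate on making $a_1'$ have unit leading coefficient in one variable. Then $S/(a_1')$ is integral over a ring in $k-1$ variables. Inverting lex-monic polynomials brings its dimension down to at most $D_{k-1}(R)$, and discarding the locus $s=0$ gains one more. The remaining $r-1$ coordinates need $r-1\ge D_{k-1}(R)$, which is our hypothesis. The price is that we shall not find $1$ in the order ideal, but only an element $w+s\alpha$ with $w$ lex-monic. Section 8 deals with this.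

## 6. A path from $v(0)$ or $v(1)$ to $v$

When a unimodular column has a unit as leading coefficient, it can be joined to its reduction by a polynomial family of invertible matrices. The parameter $t$ will be used for patching in Section 8.

**Lemma 6.** Let $B$ be a ring, and either $T=B[Z]$, $\Theta=Z$, or $T=B[Z^{\pm1}]$, $\Theta=Z-1$. Let $r\ge2$, let $v\in\operatorname{Um}_r(T)$ be a column, and assume that the leading coefficient of $v_1$ (in the Laurent case: both extreme coefficients of $v_1$) is a unit of $B$. Let $v^0\in\operatorname{Um}_r(B)$ be $v$ mod $\Theta$. Then there is $\beta(t)\in GL_r(T[t])$ with $\beta(0)=1$, $\beta(t)\equiv1\bmod\Theta$ and $\beta(1)v^0=v$.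

*Proof.* We write $v(c)$, $\sigma(c)$ for the value at $Z=c$.

**Step (i): if $v\in\operatorname{Um}_r(B[Z])$, $v_1$ has unit leading coefficient and $c\in B$, there is $\sigma\in GL_r(B[Z])$ with $v=\sigma v(c)$ and $\sigma(c)=1$.** The module $M=B[Z]^r/vB[Z]$ is finitely generated projective, as $vB[Z]$ is a direct summand of $B[Z]^r$. Multiplying $v$ by a unit of $B$ does not change $M$ and makes $v_1$ monic. By (Q3), over $B_{\mathfrak n}[Z]$ the column $v$ is part of a basis, so $M_{\mathfrak n}$ is free for every maximal ideal $\mathfrak n$ of $B$. By (Q2), $M$ is extended from $B$. So with $M_0=M/(Z-c)M=B^r/v(c)B$ there is an isomorphism $\theta:M_0[Z]\to M$. Modulo $Z-c$ it induces an automorphism of $M_0$; composing $\theta$ with the inverse of this automorphism, extended to $M_0[Z]$, we may assume that $\theta$ is the identity modulo $Z-c$. Let $j:M\to B[Z]^r$ be a section of the projection, and $j_0:M_0\to B^r$ its reduction modulo $Z-c$, a section of $B^r\to M_0$. Define $\sigma$ on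
$$B[Z]^r=v(c)B[Z]\oplus j_0(M_0)[Z]$$
by $v(c)\mapsto v$ and $j_0(x)\mapsto j\theta(x)$ for $x\in M_0$. It maps this decomposition isomorphically onto $B[Z]^r=vB[Z]\oplus j(M)$, so $\sigma\in GL_r(B[Z])$. Modulo $Z-c$ it sends $v(c)\mapsto v(c)$ and $j_0(x)\mapsto j_0(x)$. So $\sigma(c)=1$.

**Step (ii): the polynomial case.** Take $c=0$ and $\beta(t)=\sigma(tZ)$. Its inverse is $\sigma^{-1}(tZ)$. We have $\beta(0)=\sigma(0)=1$; modulo $Z$ it is $\sigma(0)=1$; and $\beta(1)v^0=\sigma v(0)=v$.

**Step (iii): the Laurent case, by reduction to (i).** Write $v_1=\mu v^\sharp$, where $\mu$ is a unit of $B$ times a power of $Z$, and $v^\sharp\in B[Z]$ is monic with unit constant term. Since $r\ge2$, the matrix $\operatorname{diag}(\mu^{-1},\mu,1,\dots,1)$ is a product of elementary matrices over $T$; it changes the first entry into $v^\sharp$. As the constant term of $v^\sharp$ is a unit, $Z$ is a unit in $B[Z]/(v^\sharp)$, so $B[Z]/(v^\sharp)=T/(v^\sharp)$. Hence every element of $T$ is congruent modulo $v^\sharp T$ to an element of $B[Z]$, and adding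 $T$-multiples of the first entry brings the other entries into $B[Z]$. So there is $\varepsilon\in E_r(T)$ with $v''=\varepsilon v\in B[Z]^r$ and $v_1''=v^\sharp$. The column $v''$ is unimodular over $B[Z]$, because
$$B[Z]/(v_1'',\dots,v_r'')=T/(v_1'',\dots,v_r'')=0 .$$
By (i) with $c=1$ we have $v''=\sigma v''(1)$ with $\sigma(1)=1$. Write $\varepsilon=\prod E_{ij}(f)$ as a product of elementary matrices and put $\varepsilon_t=\prod E_{ij}\big(f(1)+t(f-f(1))\big)$. Then $\varepsilon_0=\varepsilon(1)$, $\varepsilon_1=\varepsilon$ and $\varepsilon_t\equiv\varepsilon(1)$ mod $Z-1$. Let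
$$\beta(t)=\varepsilon_t^{-1}\,\sigma\big(1+t(Z-1)\big)\,\varepsilon(1)\in GL_r(T[t]).$$
Then $\beta(0)=\varepsilon(1)^{-1}\sigma(1)\varepsilon(1)=1$, the same computation gives $\beta\equiv1$ mod $Z-1$, and $\beta(1)v^0=\varepsilon^{-1}\sigma\,\varepsilon(1)v(1)=\varepsilon^{-1}\sigma v''(1)=\varepsilon^{-1}v''=v$. $\square$

## 7. Non-integral elements are detected by valuations

**Lemma 7.** Let $D\subset Q$ be rings and let $x\in Q$ be not integral over $D$. Then there are a homomorphism $\rho:Q\to\kappa$ to a field and a valuation ring of $\kappa$ containing $\rho(D)$ but not $\rho(x)$.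

For example, let $D=\mathbb Z\subset Q=\mathbb Q$ and $x=\tfrac12$. Take $\rho$ the identity and the valuation ring $\mathbb Z_{(2)}$.

*Proof.* A nilpotent element is integral, so $x$ is not nilpotent and $Q_x\ne0$. Let $D[1/x]\subset Q_x$ be the subring generated by $1/x$ and the image of $D$. Suppose $1/x$ were a unit there. Then $x=\sum_{i=0}^Nd_ix^{-i}$ in $Q_x$ with $d_i\in D$; multiplying by a high power of $x$ gives an integral equation for $x$ over $D$ in $Q$, a contradiction. So there is a prime $\mathfrak m\ni1/x$ of $D[1/x]$. Let $\mathfrak n\subset\mathfrak m$ be a minimal prime. Since $(Q_x)_{\mathfrak n}\supset D[1/x]_{\mathfrak n}\ne0$, the ring $(Q_x)_{\mathfrak n}$ has a prime; it contracts to the only prime of $D[1/x]_{\mathfrak n}$. So $\mathfrak n$ is the contraction of a prime of $Q_x$. Let $\kappa$ be the residue field of that prime, and $\rho$ the composite $Q\to Q_x\to\kappa$. Then $D[1/x]/\mathfrak n\subset\kappa$, and a valuation ring of $\kappa$ dominating the local domain $(D[1/x]/\mathfrak n)_{\mathfrak m}$ contains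 $\rho(D)$ and has $\rho(x)^{-1}$ in its maximal ideal, so it does not contain $\rho(x)$. $\square$

## 8. Lifting when $P_s$ is free and the problem is solved modulo $s$

**Step variable.** Let $k\ge1$. If $m\ge1$, put $Z_k:=Y_m$ and $\Theta:=Z_k-1$ (*Laurent step*). If $m=0$, put $Z_k:=X_n$ and $\Theta:=Z_k$ (*polynomial step*; then all variables are polynomial variables). Name the other variables $Z_1,\dots,Z_{k-1}$ in any order. Put $\hat z_i=Z_i$ if $Z_i$ is a polynomial variable and $\hat z_i=Z_i+Z_i^{-1}$ if it is a Laurent variable. Let $A\subset S$ be the (Laurent) polynomial ring over $R$ in $Z_1,\dots,Z_{k-1}$; then $S/\Theta S=A$. For $m=n=1$, for instance, $Z_2=Y_1$, $\Theta=Y_1-1$, $Z_1=\hat z_1=X_1$, $\hat z_2=Y_1+Y_1^{-1}$ and $A=R[X_1]$.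

**Proposition 8.** Let $R$ be of finite dimension, $s\in R$ a nonzerodivisor, and $P$ finitely generated projective over $S$ of rank $r$ with $P_s$ free over $S_s$ of rank $r$. Let $u_0\in\operatorname{Um}(P/\Theta P)$, and let $z\in P$ satisfy $z\equiv u_0$ mod $\Theta P$ and $\bar z\in\operatorname{Um}(P/sP)$. Assume that $s$ is a unit, or that $r\ge2$ and $r\ge\delta+1$ with $\delta=D_{k-1}(R)$. Then there is $q\in\operatorname{Um}(P)$ with $q\equiv u_0$ mod $\Theta P$ and $q\equiv z$ mod $sP$.

**What must be overcome.** We shall change $z$ to $z'$, still lifting $u_0$ and still equal to $z$ mod $s$, and study $I=O(z')$. If $I$ contains an element $h\in1+sA$, we can patch $z'$ over $S_h$ with a free module over $S_s$. The improved count of Section 5 produces $\omega=w+s\alpha\in I$ with $w$ lex-monic in $k-1$ variables. For $k=1$ we have $w=1$ and $h=\omega$. For $k\ge2$ one would like to change variables so that $w$ becomes monic in $Z_k$, conclude that $S/I$ is integral over a ring $A'$ of the remaining variables, and find $h$ in $I\cap A'$.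 This stops because of the term $s\alpha$: its degree can exceed that of $w$, so $\omega$ need not be monic.

Here is the smallest instance. Let $S=R[Z_1,Z_2]$, $\Theta=Z_2$, $s$ a nonunit nonzerodivisor, and $\omega=Z_2+sZ_2^2$, so $w=Z_2$, $\alpha=Z_2^2$. Put $Z_1'=Z_1-Z_2^e$ with $e\ge1$, and $A'=R[Z_1']$. Since $\omega$ is divisible by $Z_2$ in $A'[Z_2]$, we have $\omega S\cap A'=0$, which contains no element of $1+sA'$. The component $1+sZ_2=0$ of $\omega=0$, on which $Z_2=-1/s$, escapes to infinity over $s=0$.

But $I$ also contains $a_1'=a_1+s^N\Theta y_1$, where $y_1=Z_1^M$ is at our disposal. Take $a_1=1$, so $a_1'=1+s^NZ_2Z_1^M$ with $N\ge1$. In $S/(\omega,a_1')$ the element $Z_2$ is a unit, so $1+sZ_2=0$ and $Z_2=-1/s$. Then $a_1'=0$ says $s^{N-1}Z_1^M=1$. With $\epsilon=(-1)^e$ we have $s^eZ_1=s^eZ_1'+\epsilon$; multiplying by $s^{eM-N+1}$, for $e\ge N$, gives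
$$(s^eZ_1'+\epsilon)^M=s^{eM-N+1}\quad\text{in }S/(\omega,a_1').$$
So $h=\epsilon^M\big((s^eZ_1'+\epsilon)^M-s^{eM-N+1}\big)$ lies in $(\omega,a_1')\cap A'$ and $h\equiv1$ mod $s$. In words: $\omega=0$ says that where $Z_2$ is large, $s$ is not too small; $a_1'=0$ would need $s$ to be very small there, if $e$ is chosen large *after* $\omega$ is known. Valuations turn this into a proof.

*Proof of Proposition 8.* If $s$ is a unit, then $P=P_s$ is free. Let $q$ be the element having the coordinates of $u_0$, viewed in $A\subset S$; the condition mod $sP=P$ is empty. From now on $s$ is not a unit (so $R\ne0$ and $\delta\ge\dim R\ge 0$), $r\ge2$ and $r\ge\delta+1$.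

**Step 1: coordinates on $P$, and the family of corrections.** As $S$ and $P$ are flat over $R$, $s$ is a nonzerodivisor on $S$ and on $P$. Choose $p_1,\dots,p_r\in P$ forming a basis of $P_s$. Since $(P^*)_s=(P_s)^*$, there are $b\ge0$ and $\varphi_i\in P^*$ with $\varphi_i(p_j)=s^b\delta_{ij}$. For $x\in P$ we have $s^bx=\sum\varphi_i(x)p_i$ in $P_s$, hence in $P$. So
$$s^bP\subset F:=\sum_iSp_i .$$
Let $a_i=\varphi_i(z)$ and $N=b+1$. For $y_1,\dots,y_r\in S$, to be chosen, put
$$z'=z+s\Theta\sum_iy_ip_i,\qquad a_i':=\varphi_i(z')=a_i+s^N\Theta y_i,\qquad I:=O(z').$$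
Then $z'\equiv z$ mod $s\Theta P$ and $(a_1',\dots,a_r')\subset I$. As $\bar z$ is unimodular mod $s$, we have $I+sS=S$, hence $I+s^jS=S$ for all $j$. Therefore
$$g\in S,\ s^jg\in I\ \Longrightarrow\ g\in I, \tag{4}$$
because $g\in g(I+s^jS)\subset I$.

**Step 2: choose the $y_i$ so that $I$ contains some $w+s\alpha$ with $w$ lex-monic in $k-1$ variables.** Let $V=Z_1$ (for $k=1$ this is the step variable). Choose $M\ge2$ such that all exponents of $V$ in $a_1$ have absolute value $\le M-1$. Put $y_1=V^M$ if $V$ is a polynomial variable and $y_1=V^M+V^{-M}$ if $V$ is Laurent.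

Let $\hat B=R[\hat z_2,\dots,\hat z_k]$, a polynomial ring in $k-1$ variables, and let $B_0\supset\hat B$ be the (Laurent) polynomial ring over $R$ in $Z_2,\dots,Z_k$. It is integral over $\hat B$, since $Z_i^{\pm1}$ are roots of $T^2-\hat z_iT+1$ for Laurent $Z_i$. Let $W\subset\hat B$ be the set of lex-monic polynomials for $\hat z_2>\dots>\hat z_k$, and $\Lambda=W^{-1}\hat B$. For $k=1$ this means $\hat B=B_0=\Lambda=R$, $W=\{1\}$. By Lemma 5, $\dim\Lambda\le\delta$. The set
$$\Sigma=\{s^j(w+s\alpha):j\ge0,\ w\in W,\ \alpha\in\hat B\}$$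
is multiplicative and contains $s$ and $W$. Put $E=\Sigma^{-1}\hat B$ and $C=\Sigma^{-1}S/(a_1')$.

*$C$ is integral over $E$* (that is, over its image). Since $\Sigma^{-1}B_0$ is integral over $E$, it suffices that in $C$ the element $V$, and also $V^{-1}$ if $V$ is Laurent, is integral over $\Sigma^{-1}B_0$. This holds if the leading coefficient (both extreme coefficients, if $V$ is Laurent) of $a_1'$ with respect to $V$ is a unit of $\Sigma^{-1}B_0$: divide the equation $a_1'=0$ by the coefficient in question and, in the Laurent case, by a power of $V$.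

* Let $k\ge2$. Then $\Theta\in B_0$, and by the choice of $M$ these coefficients of $a_1'=a_1+s^N\Theta y_1$ are $s^N\Theta$. Here $s$ is a unit, and so is $\Theta$. In the polynomial step $\Theta=\hat z_k\in W$. In the Laurent step $(Z_k-1)(Z_k^{-1}-1)=-(\hat z_k-2)$ with $\hat z_k-2\in W$.
* Let $k=1$. Then $\Theta y_1=V^{M+1}$ in the polynomial step and $\Theta y_1=V^{M+1}-V^M+V^{1-M}-V^{-M}$ in the Laurent step. So the coefficients are $\pm s^N$.

*$\dim C\le\delta-1$.* By integrality, a strict chain of primes of $C$ contracts to a strict chain in $E$. As $w+s\alpha=w(1+s\alpha/w)$, we have $E=\{s^j(1+s\lambda):j\ge0,\lambda\in\Lambda\}^{-1}\Lambda$. So we get a chain $\mathfrak p_0\subsetneq\dots\subsetneq\mathfrak p_h$ in $\Lambda$ with $s\notin\mathfrak p_h$ and no element of $1+s\Lambda$ in $\mathfrak p_h$; the latter means $\mathfrak p_h+s\Lambda\ne\Lambda$. A prime containing $\mathfrak p_h+s\Lambda$ prolongs the chain, so $h+1\le\dim\Lambda\le\delta$. If $C=0$, the claim holds since $\delta\ge0$.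

*Choice of $y_2,\dots,y_r$.* Apply Lemma 4 to $C$ with $e=r-1\ge\delta\ge\dim C+1$, the elements $a_2,\dots,a_r$, the element $s^N\Theta$ in the role of $b$, and $\Gamma$ the image of $S$; every element of $C$ has a unit multiple in $\Gamma$. We get $y_2,\dots,y_r\in S$ with $s^N\Theta\in\sqrt{(a_2',\dots,a_r')C}$. Suppose a prime $\mathfrak q$ of $C$ contained $a_2',\dots,a_r'$. It would contain $\Theta$, as $s$ is a unit in $C$; hence also $a_2,\dots,a_r$, and $a_1=a_1'-s^N\Theta y_1$. But $a_i/s^b$ are the coordinates of $z$ in $P_s$, and $z$ mod $\Theta$ is unimodular, so $(a_1,\dots,a_r)S_s+\Theta S_s=S_s$: a contradiction. Hence $(a_2',\dots,a_r')C=C$, that is, $(a_1',\dots,a_r')S\cap\Sigma\ne\emptyset$. By (4) we may drop the factor $s^j$: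
$$\omega:=w+s\alpha\in I\quad\text{for some }w\in W,\ \alpha\in\hat B. \tag{5}$$

**Step 3: change variables so that $a_1'$ has good extreme coefficients in $Z_k$ and $I$ meets $1+sA'$.** We claim that there are $Z_1',\dots,Z_{k-1}'\in S$ and a subring $A'=R[Z_1',\dots,Z_{k-1}']$ (with inverses of those $Z_i'$ for which $Z_i$ is Laurent) such that $S$ is the polynomial ring $A'[Z_k]$, respectively the Laurent polynomial ring $A'[Z_k^{\pm1}]$, the map $A'\to S/\Theta S$ is an isomorphism, and

(α) the leading coefficient (in the Laurent step: both extreme coefficients) of $a_1'$ as a polynomial in $Z_k$ over $A'$ is $s^N$ times a unit of $A'$;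

(β) there is $h\in I\cap A'$ with $h\in1+sA'$.

If $k=1$, take $A'=R$. Step 2 gives (α), and $h=\omega=1+s\alpha$ gives (β). Let $k\ge2$.

*Choice of weights.* Let $d$ bound all exponents occurring in $w$. Put $e_k=1$ and choose integers $e_i>d\sum_{j>i}e_j$ for $i=k-1,\dots,2$ inductively. Put $\operatorname{wt}(\hat z^\nu)=\sum_{i\ge2}e_i\nu_i$. If the exponent vectors of two monomials of $w$ first differ at $i$, the weights differ by at least $e_i-d\sum_{j>i}e_j>0$ in favour of the lex-larger one. So the lex-leading monomial of $w$ has strictly larger weight than all other monomials of $w$. Let $c_\alpha\ge0$ bound the weights of the monomials of $\alpha$. Let $c_a\ge0$ bound $\sum_{i\ge2}e_i|\nu_i|$ over all monomials $V^lZ_2^{\nu_2}\cdots Z_k^{\nu_k}$ of $a_1$. Finally choose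
$$e_1>Nc_\alpha+c_a. \tag{6}$$

*The new variables.* For $i<k$ put $Z_i'=Z_i-Z_k^{e_i}$ in the polynomial step. In the Laurent step put $Z_i'=Z_i-(Z_k^{e_i}+Z_k^{-e_i}-2)$ if $Z_i$ is a polynomial variable, and $Z_i'=Z_iZ_k^{-e_i}$ if $Z_i$ is Laurent. Clearly $S=A'[Z_k]$, respectively $A'[Z_k^{\pm1}]$. Setting $Z_k=0$, respectively $Z_k=1$, shows $Z_i'\equiv Z_i$ mod $\Theta$, so $A'\cong S/\Theta S$.

*Proof of (α).* Expanded over $A'$, a power $Z_i^{\nu}$ with $i<k$ involves only exponents of $Z_k$ of absolute value $\le e_i|\nu|$. So $a_1$ involves only exponents of $Z_k$ of absolute value $\le e_1(M-1)+c_a<e_1M$. In the polynomial step $\Theta y_1=Z_k(Z_1'+Z_k^{e_1})^M$ has leading term $Z_k^{e_1M+1}$. In the Laurent step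
$$y_1=(Z_1'-2+Z_k^{e_1}+Z_k^{-e_1})^M\quad\text{or}\quad y_1=Z_1'^MZ_k^{e_1M}+Z_1'^{-M}Z_k^{-e_1M}.$$
So $\Theta y_1=(Z_k-1)y_1$ has extreme exponents $e_1M+1$ and $-e_1M$, with coefficients $1,-1$ in the first case and $Z_1'^M,-Z_1'^{-M}$ in the second. Since these exponents do not occur in $a_1$, the element $a_1'=a_1+s^N\Theta y_1$ has the coefficients claimed in (α).

*Proof of (β): $S/I$ is integral over the image of $A'$.* Suppose not. Then $Z_k$ (or, in the Laurent step, $Z_k$ or $Z_k^{-1}$) is not integral in $S/I$ over the image of $A'$. By Lemma 7 there are $\rho:S\to\kappa$ with $\rho(I)=0$ and a valuation $|\cdot|$ on the field $\kappa$, written multiplicatively with $|x+y|\le\max(|x|,|y|)$, such that $|\rho(A')|\le1$, and $|Z_k|>1$ in the polynomial step, $|Z_k|\ne1$ in the Laurent step. We write elements of $S$ for their images in $\kappa$. Recall that $|x+y|=\max(|x|,|y|)$ if $|x|\ne|y|$. In both cases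
$$g:=|\hat z_k|=\max(|Z_k|,|Z_k|^{-1})>1 .$$
Let $i<k$. If $Z_i$ is a polynomial variable, then $|Z_i'|\le1$, while $|Z_k^{e_i}|=g^{e_i}$ in the polynomial step and $|Z_k^{e_i}+Z_k^{-e_i}-2|=g^{e_i}$ in the Laurent step. So $|\hat z_i|=|Z_i|=g^{e_i}$. If $Z_i$ is Laurent, then $Z_i'$ is a unit of $A'$, so $|Z_i'|=1$ and $|Z_i|=|Z_k|^{e_i}$; hence $|\hat z_i|=g^{e_i}$ and $|Z_i^{\pm1}|\le g^{e_i}$. Elements of $R$ have value $\le1$. We now evaluate two elements of $I$.

* *$\omega=0$ bounds $|s|$ from below.* The lex-leading monomial of $w$ has coefficient $1$ and strictly largest weight, so $|w|=g^{\text{its weight}}\ge1$. Also $|\alpha|\le g^{c_\alpha}$. From $w=-s\alpha$ we get $|s||\alpha|=|w|\ge1$, so $|s|\ge g^{-c_\alpha}$.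
* *$a_1'=0$ bounds $|s|$ from above.* We have $|\Theta|\ge1$ (it is $g$ in the polynomial step, and $\max(|Z_k|,1)$ in the Laurent step), $|y_1|=g^{e_1M}$, and $|a_1|\le g^{e_1(M-1)+c_a}$. From $a_1=-s^N\Theta y_1$ we get $|s|^N|\Theta||y_1|=|a_1|$, so $g^{-Nc_\alpha+e_1M}\le g^{e_1(M-1)+c_a}$.

Since $g>1$, this gives $e_1\le Nc_\alpha+c_a$, contradicting (6). So $S/I$ is integral over $A'/(I\cap A')$. If $(I\cap A')+sA'\ne A'$, a prime of $A'$ containing this ideal would, by lying-over, be the contraction of a prime of $S$ containing $I+sS=S$: a contradiction. So $1=h+sa$ with $h\in I\cap A'$, $a\in A'$. This is (β).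

**Step 4: patch over $S_h$ and $S_s$.** Let $B=A'_{sh}$ and $v=(v_i)$ with $v_i=a_i'/s^b\in S_s$, so that $z'=\sum v_ip_i$ in $P_s$. Since $h\in I=O(z')$, we have $z'\in\operatorname{Um}(P_h)$, so $v$ is unimodular over $S_{sh}$, which is $B[Z_k]$, respectively $B[Z_k^{\pm1}]$. By (α), $v_1$ has unit leading coefficient (both extreme coefficients units) over $B$. Let $v^0\in(A_s')^r$ be $v$ mod $\Theta$ and $u=\sum v_i^0p_i\in P_s$. As $z'\equiv z\equiv u_0$ mod $\Theta$, the column $v^0$ consists of the coordinates of $u_0$. So $u\in\operatorname{Um}(P_s)$ and $u\equiv u_0$ mod $\Theta$. Lemma 6 gives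
$$\beta(t)\in GL_r(S_{sh}[t])=\operatorname{Aut}(P_{sh}[t]),\quad\beta(0)=1,\quad\beta\equiv1\bmod\Theta,\quad\beta(1)u=z'\text{ in }P_{sh},$$
with respect to the basis $p_i$. We split $\beta(1)$ by evaluating $\beta$ at a point $\tau\in A'$ that is close to $0$ in the $s$-adic and close to $1$ in the $h$-adic sense.

(i) *There is $l_0$ such that for $\tau\in s^{l_0}A'$ the map $\beta(\tau)$ restricts to an automorphism of $P_h\subset P_{sh}$ congruent to $1$ mod $s\Theta P_h$.* The matrices $\beta(t)^{\pm1}-1$ are divisible by $t$ and vanish mod $\Theta$, and $t$ is a nonzerodivisor mod $\Theta$. So $\beta(t)^{\pm1}-1=t\Theta\eta_\pm(t)$ with $\eta_\pm\in M_r(S_{sh}[t])$. Choose $j$ with $s^j\eta_\pm\in M_r(S_h[t])$; note $S_h\subset S_{sh}$. Let $l_0=j+b+1$. For $\tau\in s^{l_0}A'$ we get $\beta(\tau)^{\pm1}-1=s^{b+1}\Theta G_\pm$ with $G_\pm\in M_r(S_h)$. For $x\in P_h$ we have $s^bx\in F_h$, so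
$$(\beta(\tau)^{\pm1}-1)x=s\Theta\,G_\pm(s^bx)\in s\Theta F_h\subset s\Theta P_h .$$
So $\beta(\tau)$ and its inverse preserve $P_h$ and are the identity mod $s\Theta P_h$.

(ii) *There is $l$ such that for $\tau\in1+h^lA'$ the matrix $\beta(\tau)^{-1}\beta(1)$ is the image of some $\sigma_s\in GL_r(S_s)$ with $\sigma_s\equiv1$ mod $\Theta$.* Here $h$ may be a zerodivisor, so $S_s\to S_{sh}$ need not be injective. Let $\Delta(t)=\beta(1+t)^{-1}\beta(1)$. Then $\Delta(0)=1$ and $\Delta\equiv1$ mod $\Theta$, so as in (i) $\Delta^{\pm1}=1+t\Theta\gamma_\pm(t)$ with $\gamma_\pm\in M_r(S_{sh}[t])$. Choose $l_1$ such that $h^{l_1}$ clears the $h$-denominators of the finitely many coefficients of $\gamma_\pm$. Then there are $G_\pm\in M_r(S_s[t])$ mapping to $h^{l_1}\gamma_\pm(h^{l_1}t)$, so $1+t\Theta G_\pm(t)$ maps to $\Delta(h^{l_1}t)^{\pm1}$. Write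
$$(1+t\Theta G_+)(1+t\Theta G_-)=1+tK,\qquad(1+t\Theta G_-)(1+t\Theta G_+)=1+tK'.$$
The matrices $tK,tK'$ map to $0$ over $S_{sh}[t]$, hence so do $K,K'$, and $h^{l_2}K=h^{l_2}K'=0$ for some $l_2$. Substitute $h^{l_2}t$ for $t$: then $h^{l_2}tK(h^{l_2}t)=0$, likewise for $K'$. So $1+h^{l_2}t\Theta G_+(h^{l_2}t)$ is invertible over $S_s[t]$, is $\equiv1$ mod $\Theta$, and maps to $\Delta(h^{l_1+l_2}t)$. Take $l=l_1+l_2$. For $\tau=1+h^la$ with $a\in A'$ evaluate at $t=a$: the result maps to $\Delta(h^la)=\beta(\tau)^{-1}\beta(1)$.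

*Gluing.* Since $h\equiv1$ mod $s$, the elements $s,h$ are comaximal in $A'$, hence so are $s^{l_0},h^l$, and there is $\tau\in s^{l_0}A'\cap(1+h^lA')$. Then in $P_{sh}$
$$\beta(\tau)^{-1}z'=\beta(\tau)^{-1}\beta(1)u=\sigma_su .$$
The left side comes from $\operatorname{Um}(P_h)$ by (i), the right side from $\operatorname{Um}(P_s)$ by (ii). They glue to $q\in P$. As $O(q)_s=S_s$ and $O(q)_h=S_h$, we have $q\in\operatorname{Um}(P)$. Modulo $\Theta$, over $A_h'$ we have $q\equiv z'\equiv u_0$, and over $A_s'$ we have $q\equiv u\equiv u_0$; hence $q\equiv u_0$ mod $\Theta P$. Modulo $s$ we have $P/sP=(P/sP)_h$, and $q\equiv z'\equiv z$. $\square$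

## 9. Peeling off one variable over an arbitrary base

Proposition 8 needs a nonzerodivisor $s$ with $P_s$ free and a solution modulo $s$. We now cut $\operatorname{Spec}R$ into finitely many pieces on which $P$ is free, and add the pieces one at a time. Recall that the constructible topology on $\operatorname{Spec}R$ is generated by the sets $D(f)$ and $V(f)$, $f\in R$, and that it is compact.

**Proposition 9.** Let $\dim R<\infty$, $k\ge1$, and let $P$ be finitely generated projective over $S$ of rank $r\ge D_{k-1}(R)+1$. Then $\operatorname{Um}(P)\to\operatorname{Um}(P/\Theta P)$ is surjective.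

*Proof.* We may assume $R\ne0$; then $r\ge\dim R+1\ge1$ by (1).

**Step 1: a finite stratification on which $P$ is free.** Write $P\cong\epsilon S^N$ with an idempotent matrix $\epsilon\in M_N(S)$. For an $S$-algebra $T$, the module $P\otimes_ST=\epsilon T^N$ is free of rank $r$ if and only if there are matrices $\xi\in M_{N\times r}(T)$, $\eta\in M_{r\times N}(T)$ with $\xi\eta=\epsilon$ and $\eta\xi=1$. Indeed, from an isomorphism $\psi:\epsilon T^N\to T^r$ take $\eta=\psi\epsilon$ and $\xi=\psi^{-1}$ followed by the inclusion; conversely, $\xi=\xi\eta\xi=\epsilon\xi$ has image in $\epsilon T^N$, and $\xi,\eta$ are inverse isomorphisms between $T^r$ and $\epsilon T^N$.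

Let $\mathfrak p\in\operatorname{Spec}R$. By (Q1), $P\otimes_R\kappa(\mathfrak p)$ is free of rank $r$, so such matrices exist over $S\otimes_R\kappa(\mathfrak p)$. Their entries have finitely many coefficients in $\kappa(\mathfrak p)$. For a common denominator $f\in R\setminus\mathfrak p$ they lift to $R_f$. The equations $\xi\eta=\epsilon$, $\eta\xi=1$ then hold over $S_f$ up to finitely many coefficients in $R_f$ that vanish in $\kappa(\mathfrak p)$; their numerators lie in $\mathfrak p$. Let $\mathfrak a\subset\mathfrak p$ be the ideal generated by these numerators. The equations hold over $(S/\mathfrak aS)_f$, so $(P/\mathfrak aP)_f$ is free.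

The set $D(f)\cap V(\mathfrak a)\ni\mathfrak p$ is open in the constructible topology, as $\mathfrak a$ is finitely generated. By compactness finitely many such sets $D(f_i)\cap V(\mathfrak a_i)$ cover $\operatorname{Spec}R$. Let $G\subset R$ be the finite set consisting of all $f_i$ and of chosen finite generating sets of all $\mathfrak a_i$.

**Definition.** For a quotient ring $\bar R$ of $R$, the *pattern* of $\mathfrak p\in\operatorname{Spec}\bar R\subset\operatorname{Spec}R$ is $\{g\in G:g\notin\mathfrak p\}$, and $\Pi(\bar R)$ is the set of all patterns of primes of $\bar R$.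

For example, for $R=\mathbb Z$ and $G=\{2,3\}$ the patterns are $\{2,3\}$ (the primes $(0)$ and $(p)$, $p\ge5$), $\{3\}$ (the prime $(2)$) and $\{2\}$ (the prime $(3)$).

For each quotient $\bar R$ of $R$ put $\bar S=S\otimes_R\bar R$, $\bar P=P\otimes_R\bar R$. By induction on $|\Pi(\bar R)|$ we prove that $\operatorname{Um}(\bar P)\to\operatorname{Um}(\bar P/\Theta\bar P)$ is surjective, for all quotients $\bar R$. If $\Pi(\bar R)=\emptyset$, then $\bar R=0$ and this is trivial. Note that $r\ge D_{k-1}(R)+1\ge D_{k-1}(\bar R)+1$.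

**Step 2: we may assume $\bar R$ reduced.** Let $\mathfrak n$ be the nilradical of $\bar R$; then $\Pi(\bar R/\mathfrak n)=\Pi(\bar R)$. Let $u_0\in\operatorname{Um}(\bar P/\Theta\bar P)$, and let $\bar q\in\operatorname{Um}(\bar P/\mathfrak n\bar P)$ lift $u_0$ mod $\mathfrak n$. By (3) there is $q\in\bar P$ with $q\equiv\bar q$ mod $\mathfrak n\bar P$ and $q\equiv u_0$ mod $\Theta\bar P$. Then $O(q)+\mathfrak n\bar S=\bar S$, and $\mathfrak n\bar S$ is nil, so $O(q)=\bar S$.

**Step 3: split off the open piece of a maximal pattern.** Let $\bar R\ne0$ be reduced, let $H\in\Pi(\bar R)$ be maximal under inclusion, and let $s=\prod_{g\in H}g\in\bar R$. A prime of $\bar R$ not containing $s$ has a pattern containing $H$, hence equal to $H$, and such primes exist. So $\bar R_s$ is nonzero and reduced, all $g\in H$ are units in it, and all $g\in G\setminus H$ lie in every prime of it, hence are $0$ in it. A prime with pattern $H$ lies in some $D(f_i)\cap V(\mathfrak a_i)$, so $f_i\in H$ and the chosen generators of $\mathfrak a_i$ are not in $H$. Thus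 $\bar R_s$ is an $(R/\mathfrak a_i)_{f_i}$-algebra, and $\bar P_s$ is free, of rank $r$.

Let $\mathfrak c=(0:_{\bar R}s)$, $R_1=\bar R/s\bar R$, $R_2=\bar R/\mathfrak c$. As $\bar R$ is reduced, $s^2x=0$ implies $(sx)^2=0$ and $sx=0$. So $s$ is a nonzerodivisor in $R_2$, and $s\bar R\cap\mathfrak c=0$. Moreover $(R_2)_s=\bar R_s\ne0$. Put $P_i=\bar P\otimes_{\bar R}R_i$ and let $u_0\in\operatorname{Um}(\bar P/\Theta\bar P)$.

**Step 4: solve over $R_1$ by induction.** Every prime containing $s$ contains some $g\in H$. (If $H=\emptyset$, then $s=1$ and $R_1=0$.) So $H\notin\Pi(R_1)\subset\Pi(\bar R)$, and by induction there is $z_1\in\operatorname{Um}(P_1)$ lifting $u_0$ mod $s$.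

**Step 5: solve over $R_2$ by Proposition 8, compatibly with $z_1$.** We have $P_2/sP_2=\bar P/(s,\mathfrak c)\bar P$. The image of $z_1$ there and the image of $u_0$ in $P_2/\Theta P_2$ agree in $P_2/(s,\Theta)P_2$. By (3) there is $z\in P_2$ with $z\equiv z_1$ in $P_2/sP_2$ and $z\equiv u_0$ mod $\Theta P_2$. Then $\bar z\in\operatorname{Um}(P_2/sP_2)$. We check the hypotheses of Proposition 8 for $(R_2,s,P_2,u_0,z)$: $s$ is a nonzerodivisor in $R_2$, $(P_2)_s=\bar P_s$ is free of rank $r$, and $r\ge D_{k-1}(R_2)+1$. If $r\ge2$, this suffices. If $r=1$, then $\dim R\le D_{k-1}(R)\le0$, so $\dim R_2=0$. In a zero-dimensional ring a nonunit lies in a minimal prime and is therefore a zerodivisor, so $s$ is a unit of $R_2$. In all cases there is $q_2\in\operatorname{Um}(P_2)$ with $q_2\equiv u_0$ mod $\Theta$ and $q_2\equiv z_1$ in $\bar P/(s,\mathfrak c)\bar P$.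

**Step 6: glue $z_1$ and $q_2$.** By flatness $s\bar S\cap\mathfrak c\bar S=0$, so (3) gives $\bar P=P_1\times_{\bar P/(s,\mathfrak c)\bar P}P_2$, and $(z_1,q_2)$ defines $q\in\bar P$. Every prime of $\bar S$ contains $s\bar S$ or $\mathfrak c\bar S$, since their product is $0$. As $q$ is unimodular modulo each of these ideals, $O(q)$ lies in no prime, so $q\in\operatorname{Um}(\bar P)$. The image of $q$ in $\bar P/\Theta\bar P$ agrees with $u_0$ mod $s$ and mod $\mathfrak c$. The module $\bar P/\Theta\bar P$ is projective over $A\otimes_R\bar R$, hence flat over $\bar R$; since $s\bar R\cap\mathfrak c=0$, we conclude $q\equiv u_0$ mod $\Theta\bar P$. This completes the induction. Taking $\bar R=R$ proves the proposition. $\square$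

## 10. From one variable to all: proof of Theorem 1

*Proof of Theorem 1.* We use induction on $k$; we may assume $R\ne0$. Since $r>D_{k-1}(R)$, Proposition 9 shows that $\operatorname{Um}(P)\to\operatorname{Um}(P/\Theta P)$ is surjective. If $k=1$, then $J=\Theta S$ and we are done.

Let $k\ge2$. Then $S/\Theta S=A$ is a ring of the same type over $R$ in $k-1$ variables: a Laurent variable has been removed if there was one, otherwise a polynomial variable. The $A$-module $P/\Theta P$ is finitely generated projective of rank $r>D_{k-1}(R)\ge D_{k-2}(R)$. The image of $J$ in $A$ is the ideal $JA$ that plays the role of $J$ for $A$, and $S/J=A/JA$. By induction $\operatorname{Um}(P/\Theta P)\to\operatorname{Um}(P/JP)$ is surjective. The composite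
$$\operatorname{Um}(P)\to\operatorname{Um}(P/\Theta P)\to\operatorname{Um}(P/JP)$$
is therefore surjective. $\square$

*Proof of Corollary 2.* For $k=0$ or $R=0$ the statement is trivial. Otherwise $\dim S-(m+n)=D_k(R)\ge D_{k-1}(R)$ by (2), so $r>\dim S-(m+n)$ implies $r>D_{k-1}(R)$, and Theorem 1 applies. $\square$
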